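# Neither MTL nor IMTL is generated by a single chain

## 1. First guess: one chain should be enough

Many logics come with one distinguished totally ordered algebra that decides all their theorems: a formula is a theorem exactly when it always takes the value $1$ there. Classical logic has the two-element Boolean algebra. The logic MTL is complete with respect to a set of algebras on the real interval $[0,1]$, but a set of algebras is not one algebra. Is there one chain that does the work of the whole set? The same question can be asked for the involutive version IMTL.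

One would first guess yes. There are only countably many formulas that are not theorems, each is refuted in some chain, and the axioms of MTL are weak, so there should be room to put all these chains inside one bigger chain. We shall fix the words, test this guess on easy cases, see where gluing chains stops working, and then prove that the guess is wrong for both logics.

**Definition (MTL-algebras).** An MTL-algebra is an algebra $\mathcal A=\langle A,\&,\to,\wedge,\vee,0,1\rangle$ such that $\langle A,\wedge,\vee,0,1\rangle$ is a bounded lattice, $\langle A,\&,1\rangle$ is a commutative monoid, $x\& y\le z$ iff $x\le y\to z$ (residuation), and $(x\to y)\vee(y\to x)=1$ (prelinearity). We write $xy$ for $x\& y$ and $\neg x$ for $x\to 0$. The MTL-algebras form a variety $\mathbb{MTL}$, and MTL is the logic whose equivalent algebraic semantics it is. IMTL is MTL plus the axiom $\neg\neg\varphi\to\varphi$; its variety $\mathbb{IMTL}$ consists of the MTL-algebras with $\neg\neg x=x$. For a schematic extension L of MTL let $\mathbb L$ be its variety; $\vdash_{\rm L}\varphi$ means that $\varphi=1$ holds in all of $\mathbb L$. An L-chain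 is a totally ordered algebra in $\mathbb L$.

**Definition (completeness notions).** A standard algebra is one whose lattice reduct is $\langle[0,1],\le_{\mathbb R}\rangle$. The logic L is standard complete if $\mathbb L$ is generated by a set of standard algebras, and single-chain complete if $\mathbb L$ is generated by a single chain. It is canonically complete if $\mathbb L$ is generated by a single algebra $\mathcal A$, called a canonical model of L, such that

1. the lattice reduct of $\mathcal A$ is a sublattice of $\langle[0,1],\le_{\mathbb R}\rangle$;
2. for every L-chain $\mathcal B$ whose lattice reduct is a sublattice of $\langle[0,1],\le_{\mathbb R}\rangle$, there is $\mathcal A'\cong\mathcal A$ such that $\langle B,\le_B\rangle$ is a sublattice of $\langle A',\le_{A'}\rangle$.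

We take as given that MTL and IMTL are standard complete; this is used only in Section 9. An algebra *refutes* $\varphi$ if some valuation gives $\varphi$ a value $\ne1$. If a set $K$ of algebras generates $\mathbb L$, then $K\subseteq\mathbb L$, and every formula refuted somewhere in $\mathbb L$ is refuted in some member of $K$.

We need a few elementary facts, all from residuation.

- The product is monotone: if $x\le x'$, then $x\le x'\le y\to x'y$, so $xy\le x'y$. Hence $xy\le x$. Since $0\le y\to0$, also $0\,y=0$.
- $x\le y$ iff $x\to y=1$, and $xy=0$ iff $x\le\neg y$. In particular $x\,\neg x=0$, and $\neg x=1$ iff $x=0$.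
- If $x\le y$, then $x\,\neg y\le y\,\neg y=0$, so $\neg y\le\neg x$. From $x\,\neg x=0$ we get $x\le\neg\neg x$. Negating this gives $\neg\neg\neg x\le\neg x$, and the reverse inequality is $x\le\neg\neg x$ applied to $\neg x$. So $\neg\neg\neg x=\neg x$.
- In a chain, a finite join is $<1$ iff every joinand is $<1$.

**Fact 1.** *Let $C$ be a finite chain with a commutative, associative, monotone product whose unit is the top and whose absorbing element is the bottom. Then $C$ is an MTL-chain.* For $x,z\in C$ the set $\{w: wx\le z\}$ contains the bottom and is a down-set by monotonicity, so in a finite chain it has a maximum $x\to z$, and $wx\le z$ iff $w\le x\to z$. Prelinearity holds because $x\le y$ gives $x\to y=1$.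

Two small examples recur. Let $M_n=\{0,\frac1n,\dots,1\}$ with $xy=\max(0,x+y-1)$. If we call $n(1-x)$ the *cost* of $x$, then costs add under the product and are cut off at $n$; Fact 1 applies, with $\neg x=1-x$ and $x\to y=\min(1,1-x+y)$. The element $s=1-\frac1n$ satisfies $s^k=1-\frac kn$ for $k\le n$, so $s^n=0\ne s^{n-1}$. The other example is $G_3=\{0,\frac12,1\}$ with $xy=\min(x,y)$, where $\neg\frac12=0$ and $\neg\neg\frac12=1$.

**Test 1: idempotent chains.** Suppose $xx=x$ in an MTL-chain. If $x\le y$, then $x=xx\le xy\le x$, so $xy=\min(x,y)$, and then $x\to y$ is $1$ if $x\le y$ and $y$ otherwise. Hence every subset containing $0$ and $1$ is a subalgebra, and it embeds into $[0,1]$ with $\min$ when it is finite. A refutation uses finitely many values, so $[0,1]$ with $\min$ refutes every formula refuted in any idempotent chain. Since every algebra in the variety of a schematic extension L of MTL is a subdirect product of L-chains (Esteva–Godo, *Monoidal t-norm based logic*, Fuzzy Sets and Systems 124 (2001)), this one chain generates the variety given by $xx=x$. The guess passes.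

**Test 2: the chains $M_n$.** If $n$ divides $n'$, then $M_n$ is a subalgebra of $M_{n'}$. So any finitely many of these chains sit inside one, and all of them sit inside $[0,1]$ with $\max(0,x+y-1)$. The guess passes again.

**Test 3: gluing $M_2$ and $G_3$.** The chain $M_2$ refutes $x\to x^2$ at $\frac12$, and $G_3$ refutes $\neg\neg y\to y$ at $\frac12$. Inside the variety generated by $M_2$ and $G_3$ the guess fails. Indeed $(x\to x^2)\vee(\neg\neg y\to y)$ takes only the value $1$ in both algebras, since $\neg\neg y=y$ in $M_2$ and $x^2=x$ in $G_3$; so it does so in the whole variety. In a chain of that variety, if some $x$ makes the first disjunct $<1$, the second disjunct is $1$ for all $y$. So each such chain satisfies one of the two disjuncts identically and cannot generate. But this is a defect of a small variety, not of MTL. In $\mathbb{MTL}$ we can take $0<a<b<1$ with $a^2=0$, $ab=a$, $b^2=b$. Here $b$ acts as an identity on $\{0,a,b\}$, so associativity is clear and Fact 1 applies. Now $a\to a^2=a\to0=a<1$, and $\neg b=0$, so $\neg\neg b\to b=b<1$. Both formulas are refuted in one MTL-chain.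

Test 3 shows what a negative answer requires: *two formulas with disjoint variables, each refuted somewhere in the variety, such that no chain of the variety refutes both.* With room as large as $\mathbb{MTL}$ that looks hard to arrange. Nevertheless:

**Theorem 1.** *Neither MTL nor IMTL is single-chain complete. Hence neither is canonically complete.*

## 2. Ordinal sums, and why they lose nilpotency

The obvious way to put two MTL-chains $C$ and $D$ into one is to stack them. Put $D$ above $C\setminus\{1\}$, keep the products inside $C$ and inside $D$, and let $xy=x$ for $x\in C\setminus\{1\}$, $y\in D$. This is what we did in Test 3, with $C=M_2$ and $D=\{b,1\}$.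

The lower summand survives completely. The upper one survives as an ordered monoid, but its bottom $0_D$ becomes a nonzero idempotent. So the construction destroys exactly the statements "this product is $0$" about $D$. For instance, put $D=M_2$ on top of $C=\{0,1\}$. The element $a=\frac12$ of $D$ had $a^2=0$. In the sum, $a^2=0_D\ne0$ and $a^k=0_D\neq 0$ for all $k\ge2$. If the refutations in $C$ and in $D$ both depend on products being $0$, stacking does not help.

So we look for statements of the form "these products are $0$, those are not". Nilpotency orders alone give no obstruction: $M_n$ and $M_N$ contain elements $s,t$ with $s^n=0\ne s^{n-1}$ and $t^N=0\ne t^{N-1}$, and both chains lie in $M_{nN}$. We need an extra condition on $t$ that bounds the nilpotency order of every *other* element $s$ of the chain in terms of $N$. That is the aim of the next section.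

## 3. Nine words that contradict additive costs

Suppose elements of a chain had costs that add under the product, with a product equal to $0$ exactly when its cost is at least $n$. Take words $p_j$ with all $p_j\ne0$ and words $q_j$ with all $q_j=0$, and suppose that in the free commutative monoid
$$\prod_j p_j^{a_j}=\Big(\prod_j q_j^{b_j}\Big)\,t,\qquad \sum_j a_j=\sum_j b_j .$$
Comparing costs, the left side costs at most $(n-1)\sum a_j$ and the right side at least $n\sum b_j$ plus the cost of $t$, a contradiction. In a general chain, costs measured in powers of an element $s$ are additive only up to rounding. So such a pattern is not impossible, but the cost of $t$ has to fit into a bounded rounding error. Then $t$ lies above a fixed power of $s$, and nilpotency of $t$ forces nilpotency of $s$ with a controlled exponent. This is the link we wanted.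

The pattern must still be realizable in some chain, and short patterns need not be. Take $p_1=xy$, $p_2=zwt$, $q_1=xz$, $q_2=yw$, so that $p_1p_2=q_1q_2t$. In an MTL-chain, $xy\ne0=xz$ forces $z<y$. Then $zwt\le zw\le yw=0$, against $p_2\ne0$. This pattern never occurs. Here is one that does, as Sections 5 and 6 show.

Let $\Lambda=\{1,2,4,5,8,11,13,14\}$. Use variables $t$ and $x_i$ $(i\in\Lambda)$ and put
$$p_1=x_{11}^2x_8t,\quad p_2=x_1^2x_{13}t^2,\quad p_3=x_5^3t^2,\quad p_4=x_{13}^2x_4t,\quad p_5=x_{14}^2x_2t,$$
$$q_1=x_1x_5x_8t^2,\quad q_2=x_5x_{11}x_{13}t,\quad q_3=x_4x_{11}x_{14}t,\quad q_4=x_1x_2x_{11}t^2 .$$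
Every variable occurs in some $p_j$. The lengths are $|p_j|=4,5,5,4,4$ and $|q_j|=5,4,4,5$. In the free commutative monoid,
$$p_1^5p_2^3p_3^4p_4^2p_5=q_1^5q_2^7q_3^2q_4\cdot t, \tag{1}$$
because both sides equal
$$x_1^{6}\,x_2\,x_4^{2}\,x_5^{12}\,x_8^{5}\,x_{11}^{10}\,x_{13}^{7}\,x_{14}^{2}\,t^{22}.$$
To check this, read off exponents. For example, $x_{11}$ has exponent $5\cdot2=10$ on the left and $7+2+1=10$ on the right; $x_{13}$ has $3+4=7$ and $7$; $x_5$ has $3\cdot 4=12$ and $5+7=12$; $x_1$ has $6$ and $5+1=6$; $x_8$ has $5$ and $5$; $x_4$ and $x_{14}$ have $2$ and $2$; $x_2$ has $1$ and $1$; $t$ has $5+6+8+2+1=22$ and $10+7+2+2+1=22$. The exponents of the $p_j$ sum to $5+3+4+2+1=15$, those of the $q_j$ to $5+7+2+1=15$.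

**Definition ($N$-configuration).** For $N\ge1$, an $N$-configuration in an MTL-chain $C$ consists of elements $t,x_i\in C$ $(i\in\Lambda)$ such that all $p_j\ne0$, all $q_j=0$, and $t^N=0\ne t^{N-1}$.

As a test, $M_n$ contains no $N$-configuration. With $c(x)=n(1-x)$, each $p_j\ne 0$ has letters of total cost at most $n-1$ and each $q_j=0$ has letters of total cost at least $n$, so (1) would give $15(n-1)\ge15n+c(t)$. The next lemma is the same computation with rounding errors.

**Lemma 1.** *If an MTL-chain $C$ contains an $N$-configuration and an element $s$ with $s^n=0\ne s^{n-1}$ $(n\ge1)$, then $n\le52N$.*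

*Proof.* **Step 1: measure elements in powers of $s$.** For $0\ne x\in C$ let $k(x)$ be the largest $k\in\{0,\dots,n-1\}$ with $x\le s^k$; it exists because $s^0=1$. Then
$$s^{k(x)+1}<x\le s^{k(x)} .$$
If $k(x)<n-1$, the first inequality holds by maximality, since $C$ is a chain. If $k(x)=n-1$, it holds because $s^n=0<x$. All of $t,x_i$ are nonzero because they occur in the nonzero words $p_j$. For a word $w$ in these letters let $\kappa(w)$ be the sum of $k$ over its letters, with multiplicity.

**Step 2: bound the costs of the nine words.** From $0\ne p_j\le s^{\kappa(p_j)}$ we get $\kappa(p_j)\le n-1$. Replacing each letter $x$ of $q_j$ by the smaller $s^{k(x)+1}$ gives $0=q_j\ge s^{\kappa(q_j)+|q_j|}$, so $\kappa(q_j)\ge n-|q_j|$.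

**Step 3: compare the two sides of (1).** Apply $\kappa$, which is additive on words:
$$15(n-1)\ \ge\ 15n-(5\cdot5+7\cdot4+2\cdot4+1\cdot5)+k(t)=15n-66+k(t).$$
So $k(t)\le51$, and $s^{52}\le s^{k(t)+1}<t$. Hence $0=t^N\ge s^{52N}$, which gives $n\le52N$. $\square$

## 4. Formulas that detect configurations

We now need a formula refuted in exactly those chains that contain an $N$-configuration. The conditions "$q_j=0$" and "$t^N=0$" are exact, while a formula sees them only to a degree. Let
$$u:=\neg q_1\wedge\neg q_2\wedge\neg q_3\wedge\neg q_4\wedge\neg t^N ,$$
which equals $1$ iff all these products are $0$. A natural first formula is $u\to\big(\bigvee_j\neg p_j\vee\neg t^{N-1}\big)$. An $N$-configuration refutes it. Conversely, if it is refuted, then in a chain $u\not\le\neg p_j$, i.e. $p_ju\ne0$ for all $j$, but the $q_j$ need not be $0$. We can repair this by multiplying every letter by $u$, which makes the $q_j$ vanish. But it also multiplies $p_j$ by $u^{|p_j|}$, while we know only $p_ju\ne0$. So we build the right power of $u$ into the formula: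
$$\varphi_N:=\bigvee_{j=1}^5\neg(p_j\,u^5)\ \vee\ \neg\big((tu)^{N-1}\big).$$

**Lemma 2.** *An MTL-chain $C$ refutes $\varphi_N$ iff it contains an $N$-configuration.*

*Proof.* At an $N$-configuration $u=1$, so $p_ju^5=p_j\ne0$ and $(tu)^{N-1}=t^{N-1}\ne0$. Every disjunct is $<1$, so $\varphi_N<1$.

Conversely, let $\varphi_N<1$ at some valuation. Then $p_ju^5\ne0$ for all $j$ and $(tu)^{N-1}\ne0$. Put $x_i'=x_iu$ and $t'=tu$, and write $p_j',q_j'$ for the words in the new elements. These form an $N$-configuration:

- $q_j'=q_ju^{|q_j|}\le q_j\,\neg q_j=0$;
- $t'^N=t^Nu^N\le t^N\,\neg t^N=0$;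
- $p_j'=p_ju^{|p_j|}\ge p_ju^5\ne0$, because $|p_j|\le5$;
- $t'^{N-1}=(tu)^{N-1}\ne0$. $\square$

Put $N_i:=12\cdot60^i$ for $i\ge0$, so $N_0=12$ and $N_1=720$.

**Corollary 3.** *No MTL-chain refutes both $\varphi_{N_i}$ and $\varphi_{N_j}$ for $i<j$.*

*Proof.* By Lemma 2 such a chain would contain an $N_i$-configuration and an $N_j$-configuration. The element $t$ of the latter is an element $s$ with $s^{N_j}=0\ne s^{N_j-1}$. Lemma 1 gives $N_j\le52N_i$, but $N_j\ge60N_i$. $\square$

What remains is to show that these formulas are refuted at all, first in an MTL-chain and then in an IMTL-chain.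

## 5. Addition modulo 15, perturbed by one unit

We want a finite chain with an $N$-configuration. By the test above, costs cannot simply add. Here is the starting point. Let elements be integer costs, larger integers being *lower* in the chain, let $t$ cost $15$, and let $x_i$ cost $15W+i$, with $W$ a large fixed number. Multiply by adding, but round a product of three $x$'s down to a multiple of $15$. Let total cost $15N$ mean $0$, where $N=3W+3$. Then $x_ix_jx_mt^l$ costs $15\big(3W+\lfloor(i+j+m)/15\rfloor+l\big)$, so it is $0$ iff $\lfloor(i+j+m)/15\rfloor+l\ge3$. Try our words: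

- in $p_1,\dots,p_5$ the index sums are $30,15,15,30,30$ and $l=1,2,2,1,1$, so the number is always $3$;
- in $q_1,\dots,q_4$ the index sums are $14,29,29,14$ and $l=2,1,1,2$, so the number is always $2$.

Every $p_j$ is $0$ and every $q_j$ is not: exactly the opposite of what we want. But all nine are as close to the threshold as possible. The index sums of the $p_j$ are $\equiv0$ and those of the $q_j$ are $\equiv-1\pmod{15}$, so changing each by a single unit in the right direction flips all nine. We make this change already in the products of *two* of the $x$'s. Two things may break: a correction on a pair should act the same way for every bracketing of a triple, and it should not disturb the order. The following data are arranged so that both are safe.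

Consider the multisets
$$\mathcal P=\{\{11,11,8\},\{1,1,13\},\{5,5,5\},\{13,13,4\},\{14,14,2\}\},$$
$$\mathcal Q=\{\{1,5,8\},\{5,11,13\},\{4,11,14\},\{1,2,11\}\},$$
with sums $\equiv0$ and $\equiv-1\pmod{15}$ respectively. Their two-element sub-multisets are

- P-pairs: $\{11,11\},\{8,11\},\{1,1\},\{1,13\},\{5,5\},\{13,13\},\{4,13\},\{14,14\},\{2,14\}$;
- Q-pairs: $\{1,5\},\{1,8\},\{5,8\},\{5,11\},\{5,13\},\{11,13\},\{4,11\},\{4,14\},\{11,14\},\{1,2\},\{1,11\},\{2,11\}$.

Inspection of the lists shows that no pair is both a P-pair and a Q-pair. Let $\Lambda_0=\Lambda\cup\{0\}$. Define the symmetric function $\eta:\Lambda_0^2\to\{-1,0,1\}$ to be $-1$ on P-pairs, $+1$ on Q-pairs and $0$ otherwise; in particular $\eta(0,\cdot)=0$. Put $v(i,j)=i+j+\eta(i,j)$. Congruences are modulo $15$. Repeatedly we use that two elements of $\Lambda$ that are congruent are equal, and that no element of $\Lambda$ is $\equiv0$.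

**(a) Perturbing a pair does not change its quotient by $15$:** $\lfloor v(i,j)/15\rfloor=\lfloor(i+j)/15\rfloor$ for $i,j\in\Lambda_0$. This could fail in two cases only. If $\eta(i,j)=-1$ and $i+j\equiv0$, take $\{i,j,m\}\in\mathcal P$; then $m\equiv0$, which is impossible. If $\eta(i,j)=1$ and $i+j\equiv-1$, take $\{i,j,m\}\in\mathcal Q$; again $m\equiv0$, impossible.

**(b) The perturbation respects the order of neighbors:** if $i,i+1\in\Lambda_0$ and $j\in\Lambda$, then $v(i,j)\le v(i+1,j)$. The difference $v(i+1,j)-v(i,j)=1+\eta(i+1,j)-\eta(i,j)$ is negative only if $\eta(i,j)=1$ and $\eta(i+1,j)=-1$. Then $\{i,j,m\}\in\mathcal Q$ and $\{i+1,j,m'\}\in\mathcal P$ for some $m,m'\in\Lambda$, so $m\equiv-1-i-j\equiv m'$ and $m=m'$. So $\{j,m\}$ is both a P-pair and a Q-pair, a contradiction.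

**(c) On triples the perturbation is symmetric:** for $i,j,m\in\Lambda$ and $s=i+j+m$,
$$\varepsilon(i,j,m):=\Big\lfloor\frac{v(i,j)+m}{15}\Big\rfloor=\Big\lfloor\frac s{15}\Big\rfloor-[\{i,j,m\}\in\mathcal P]+[\{i,j,m\}\in\mathcal Q], \tag{2}$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise. Note $\varepsilon(i,j,m)=\lfloor(s+\eta(i,j))/15\rfloor$. This is smaller than $\lfloor s/15\rfloor$, by $1$, iff $s\equiv0$ and $\eta(i,j)=-1$; it is larger, by $1$, iff $s\equiv-1$ and $\eta(i,j)=1$. If $s\equiv0$ and $\eta(i,j)=-1$, then $\{i,j,m'\}\in\mathcal P$ for some $m'\in\Lambda$ with $m'\equiv-(i+j)\equiv m$, so $m'=m$ and $\{i,j,m\}\in\mathcal P$. Conversely, $\{i,j,m\}\in\mathcal P$ gives $s\equiv0$ and $\eta(i,j)=-1$. If $s\equiv-1$ and $\eta(i,j)=1$, then $\{i,j,m'\}\in\mathcal Q$ with $m'\equiv-1-(i+j)\equiv m$, so $m'=m$ and $\{i,j,m\}\in\mathcal Q$; conversely $\{i,j,m\}\in\mathcal Q$ gives $s\equiv-1$ and $\eta(i,j)=1$. The right side of (2) depends only on the multiset $\{i,j,m\}$, so $\varepsilon$ is symmetric.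

## 6. The MTL-chain $A_N$ for $N=3W+3$, $W\ge3$

**Step 1: define the universe and the product.** The purpose is to keep residues mod $15$ exact for products of two $x$'s and to round from three on. Four $x$'s will cost at least $4W\ge N$ units of $15$ (here $W\ge3$ is used), so they give $0$ and cause no trouble. For an integer $c\ge0$ let $\beta(c)=\lfloor c/15\rfloor$ and
$$R(c)=c\ \text{ if }c<45W,\qquad R(c)=15\min(\beta(c),N)\ \text{ if }c\ge45W .$$
Three properties of $R$ follow, using $N>3W$.

- $R$ is monotone: it is the identity below $45W$, and it is monotone with values $\ge45W$ from there on.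
- $\beta(R(c))=\min(\beta(c),N)$: if $c<45W$, then $\beta(c)<3W<N$.
- $R(R(c)+d)=R(c+d)$ whenever $d\ge0$ and $15\mid d$. This is trivial if $c<45W$. Otherwise $R(c)+d\ge45W$, and both sides equal $15\min(\beta(c)+d/15,\,N)$.

Let
$$A=\{15l:0\le l<W\}\cup\{15b+i:W\le b<2W,\ i\in\Lambda_0\}\cup\{c\in\mathbb Z:30W\le c<45W\}\cup\{15b:3W\le b\le N\}.$$
Call $x\in A$ *middle* if $15W\le x<30W$. Elements of $A$ that are not multiples of $15$ are $\ge15W$, and $R(x)=x$ for $x\in A$. Define
$$x\circ y=R\big(x+y+\bar\eta(x,y)\big),\qquad\bar\eta(x,y)=\begin{cases}\eta(x\bmod15,\,y\bmod15)&\text{if }x,y\text{ are both middle},\\0&\text{otherwise.}\end{cases}$$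
Then $\bar\eta(x,y)=0$ if $15\mid x$ or $15\mid y$.

For orientation take $W=3$, $N=12$. Then $A$ consists of $0,15,30$, of the $27$ numbers $15b+i$ with $b\in\{3,4,5\}$, $i\in\Lambda_0$, of all integers from $90$ to $134$, and of $135,150,165,180$: altogether $79$ elements. We have $x_5=50$, $x_{11}=56$, $x_{13}=58$. All three pairs of indices are Q-pairs, and $50\circ56=107$, $50\circ58=109$, $56\circ58=115$. All three bracketings agree: $107+58=109+56=115+50=165$. Without the perturbation we would have had $164$, rounded to $150$.

**Step 2: closure and the extreme elements.** If $x,y$ are both middle, the argument of $R$ is $\ge30W$, since $\bar\eta=-1$ forces both residues to be $\ge1$. So if the argument is $<30W$, then $x,y$ are not both middle, $\bar\eta(x,y)=0$ and $x+y<30W$. Then both are $<30W$, so one of them is $<15W$, hence a multiple of $15$, and $x+y$ has the residue of the other one, which is in $\Lambda_0$. If moreover $x+y<15W$, both are multiples of $15$. In all these cases $x\circ y=x+y\in A$. Arguments in $[30W,45W)$ are fixed by $R$ and lie in $A$; larger arguments go to some $15b$ with $3W\le b\le N$. So $A$ is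 closed under $\circ$. Clearly $\circ$ is commutative, $x\circ0=R(x)=x$, and $x\circ15N=15N$.

**Step 3: two counting rules for later use.**

**(F1)** $\beta(x+y+\bar\eta(x,y))=\beta(x+y)$. If $\bar\eta\ne0$, write $x=15b_1+i$, $y=15b_2+j$; the claim is (a).

**(F2)** $\beta(x\circ y)=\min(\beta(x+y),N)\ge\min(N,\beta(x)+\beta(y))$, by (F1). Iterating, $\beta$ of any bracketed product is at least the minimum of $N$ and the sum of the $\beta$'s. Since $15N$ is the largest element of $A$, if $z\in A$ and $\beta(z)\ge N$, then $z=15N$.

**Step 4: monotonicity.** We show that $x<x'$ in $A$ implies $x\circ y\le x'\circ y$. As $R$ is monotone, it suffices that $x+\bar\eta(x,y)\le x'+\bar\eta(x',y)$. If $y$ is not middle or $15\mid y$, both $\bar\eta$ vanish. So let $y$ be middle with residue $j\in\Lambda$. If $x'-x\ge2$, the inequality holds because the two values of $\bar\eta$ differ by at most $2$. Let $x'=x+1$.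

- Both middle with $\beta(x)=\beta(x')$: the residues are $i,i+1\in\Lambda_0$, and (b) applies.
- Both middle with $\beta(x)\ne\beta(x')$, or $x$ middle and $x'$ not: then $15\mid x'$, so $\bar\eta(x',y)=0$, and $x+\bar\eta(x,y)\le x+1=x'$.
- $x$ not middle and $x'$ middle: impossible, because $x$ would be a multiple of $15$ below $15W$, so $x\le15W-15$, while $x'\ge15W$.
- Neither middle: both $\bar\eta$ vanish.

**Step 5: associativity when one factor is a multiple of $15$.** Such factors should act as plain shifts.

**(A1)** *If $d\in A$ and $15\mid d$, then $(x\circ y)\circ d=x\circ(y\circ d)$ for all $x,y\in A$.*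

Put $c=x+y+\bar\eta(x,y)$. The left side is $R(R(c)+d)=R(c+d)$, and $y\circ d=R(y+d)$.

*Case (i): $y+d<30W$.* Then $y\circ d=y+d$. If $15\nmid y$, then $y\ge15W$, so $y$ and $y+d$ are both middle with the same residue. If $15\mid y$, both are multiples of $15$. Either way $\bar\eta(x,y+d)=\bar\eta(x,y)$, and the right side is $R(x+y+d+\bar\eta(x,y))=R(c+d)$.

*Case (ii): $y+d\ge30W$.* Then $y\circ d=R(y+d)\ge30W$ is not middle, and the right side is $R(x+R(y+d))$.

- If $15\mid x$, then $\bar\eta(x,y)=0$. The left side is $R(x+y+d)$, and so is the right side by the third property of $R$, with shift $x$.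
- If $15\nmid x$, then $x\ge15W$ and $x+y+d\ge45W$. Since $15\mid d$, (F1) gives $\beta(c+d)=\beta(x+y+d)\ge3W$. So $c+d\ge45W$ and the left side is $15\min(\beta(x+y+d),N)$. If $y+d<45W$, the right side is $R(x+y+d)$, which is the same number. If $y+d\ge45W$, then $\beta(R(y+d))\ge3W$ and $\beta(x)\ge W$, so by (F2) the right side has $\beta\ge\min(N,4W)=N$ and equals $15N$. The left side also equals $15N$, because $\beta(x+y+d)\ge4W\ge N$.

**(A2)** For $15\mid d$, (A1) and commutativity give $x\circ(y\circ d)=(x\circ y)\circ d=(y\circ x)\circ d=y\circ(x\circ d)$. So all bracketings and orders of a triple containing a multiple of $15$ agree.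

**Step 6: associativity when no factor is a multiple of $15$.** This is where (c) enters.

**(A3)** Let $x,y,z\in A$ be non-multiples of $15$; all have $\beta\ge W$. If one of them is $\ge30W$, its $\beta$ is $\ge2W$, so by (F2) every bracketing has $\beta\ge\min(N,4W)=N$ and equals $15N$. Otherwise all are middle: $x=15b_1+i$, $y=15b_2+j$, $z=15b_3+m$ with $i,j,m\in\Lambda$. We claim
$$(x\circ y)\circ z=15\min\big(N,\ b_1+b_2+b_3+\varepsilon(i,j,m)\big). \tag{3}$$
Let $c=15(b_1+b_2)+v(i,j)\ge30W$. Then $x\circ y=R(c)\ge30W$ is not middle.

- If $c<45W$, then $x\circ y=c$ and $(x\circ y)\circ z=R(c+z)$ with $c+z\ge45W$. Since $c+z=15(b_1+b_2+b_3)+v(i,j)+m$, this is (3).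
- If $c\ge45W$, then $\beta(x\circ y)\ge3W$, so by (F2) the left side of (3) is $15N$. On the right, $b_1+b_2+\varepsilon(i,j,m)\ge b_1+b_2+\lfloor v(i,j)/15\rfloor=\beta(c)\ge3W$ and $b_3\ge W$, so the right side is $15N$ too.

By (c) the right side of (3) is symmetric in $x,y,z$. With commutativity, $x\circ(y\circ z)=(y\circ z)\circ x=(x\circ y)\circ z$. So $\circ$ is associative.

**Step 7: the MTL-chain.** Order $A$ by $x\le_Ay$ iff $x\ge y$ as integers. The top is the integer $0$, which is the unit; the bottom is the integer $15N$, which is absorbing. The product is commutative, associative and monotone. By Fact 1 we have a finite MTL-chain; call it $A_N$.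

**Step 8: the configuration.** Let $t=15$ and $x_i=15W+i$ for $i\in\Lambda$. By induction $t^l=15l$ for $l\le N$, because $15l\circ15=R(15(l+1))=15(l+1)$ for $l+1\le N$. So $t^N$ is the bottom and $t^{N-1}$ is not. By (3), and since multiplication by $t^l$ shifts by $15l$ inside $R$,
$$x_ix_jx_mt^l=15\min\big(N,\ 3W+\varepsilon(i,j,m)+l\big).$$
As $N=3W+3$, this is the bottom iff $\varepsilon(i,j,m)+l\ge3$. By (2):

| word | sum of indices | $\varepsilon$ | $l$ | $\varepsilon+l$ |
|---|---|---|---|---|
| $p_1$ | 30 | $2-1$ | 1 | 2 |
| $p_2$ | 15 | $1-1$ | 2 | 2 |
| $p_3$ | 15 | $1-1$ | 2 | 2 |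
| $p_4$ | 30 | $2-1$ | 1 | 2 |
| $p_5$ | 30 | $2-1$ | 1 | 2 |
| $q_1$ | 14 | $0+1$ | 2 | 3 |
| $q_2$ | 29 | $1+1$ | 1 | 3 |
| $q_3$ | 29 | $1+1$ | 1 | 3 |
| $q_4$ | 14 | $0+1$ | 2 | 3 |

So all $p_j$ are different from the bottom and all $q_j$ are the bottom: this is an $N$-configuration. For later use, note that every $x$ other than the top of $A_N$ is, as an integer, $\ge15$; so $x\le_At$ and $x^N$ is the bottom.

## 7. Double negation turns $A_N$ into an IMTL-chain $B_N$

The chain $A_N$ need not be involutive. In $A_{12}$ the negation of $x$ is the smallest integer $w\in A$ with $w\circ x=180$. For $x=92$ and $x=93$ (not middle) we need $w\ge88$ and $w\ge87$. Since $88=75+13\in A$ and $87=75+12\notin A$, we get $\neg92=\neg93=88$. Conversely $\neg88=92$: a non-middle $w$ must satisfy $88+w\ge180$, and for middle $w\le89$ we have $88+w+\bar\eta\le178$. So $\neg\neg93=92$. The cure is to keep only the elements fixed by double negation and to adjust the product. From here on write $0,1$ for the bottom and top of $A_N$ and juxtaposition for its product.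

Let $h(x)=\neg\neg x$. By the facts of Section 1, $h$ is monotone, $x\le h(x)$, $h(h(x))=h(x)$ and $\neg h(x)=\neg x$. Also $h(0)=0$ and $h(1)=1$. Let $B=\{x\in A_N:h(x)=x\}$ and $x\star y:=h(xy)$.

**Step 1: $h$ is compatible with the product,** which we need for associativity of $\star$. We show $h(x)h(y)\le h(xy)$. From $xy\,\neg(xy)=0$ we get $x\,\neg(xy)\le\neg y=\neg h(y)$, so $x\,\neg(xy)\,h(y)=0$. Then $\neg(xy)\,h(y)\le\neg x=\neg h(x)$, so $\neg(xy)\,h(x)h(y)=0$, i.e. $h(x)h(y)\le\neg\neg(xy)=h(xy)$. Since also $xy\le h(x)h(y)$, applying $h$ to both inequalities gives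
$$h(h(x)h(y))=h(xy). \tag{4}$$

**Step 2: $\langle B,\star,1\rangle$ is a commutative monoid.** For $x,y,z\in B$, by (4), $(x\star y)\star z=h(h(xy)h(z))=h(xyz)$, which is symmetric in $x,y,z$. So $\star$ is associative. It is commutative, and $1\star x=h(x)=x$ for $x\in B$. Also $0,1\in B$, so $B$ is a bounded chain.

**Step 3: residuation.** First, $B$ is closed under $\to$: if $z\in B$, then for every $y$
$$y\,h(y\to z)\le h(y)\,h(y\to z)\le h\big(y(y\to z)\big)\le h(z)=z ,$$
so $h(y\to z)\le y\to z$ and $y\to z\in B$. Now let $x,y,z\in B$. Then $x\star y\le z$ iff $xy\le z$, because $xy\le h(xy)$ and $h(z)=z$; and $xy\le z$ iff $x\le y\to z$. So $B$ with $\star$ and the restriction of $\to$ is an MTL-chain $B_N$; prelinearity holds as in any such chain. Its negation is the restriction of $\neg$, so $\neg\neg x=x$ and $B_N$ is an IMTL-chain.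

**Step 4: transfer the configuration.** By (4), $h(xy)=h(x)\star h(y)$. Also $h(1)=1$, $h(0)=0$, and $h(x)=0$ implies $x\le h(x)=0$. So $h$ is a monoid homomorphism from $A_N$ onto $B_N$ under which exactly $0$ goes to $0$. It maps an $N$-configuration to an $N$-configuration. Moreover, for $1\ne x\in B_N$ the $N$-th $\star$-power of $x$ is $h(x^N)=h(0)=0$.

With Lemma 2 we obtain:

**Corollary 4.** *For $N=3W+3$ with $W\ge3$, $\varphi_N$ is refuted in the MTL-chain $A_N$ and in the IMTL-chain $B_N$. This covers every $N_i=12\cdot60^i$, with $W=4\cdot60^i-1$.*

## 8. Proof of Theorem 1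

Let $\mathbb L$ be $\mathbb{MTL}$ or $\mathbb{IMTL}$, and suppose that a chain $C$ generates $\mathbb L$. Then $C\in\mathbb L$, so $C$ is an MTL-chain. Since $B_{12},B_{720}\in\mathbb{IMTL}\subseteq\mathbb{MTL}$, Corollary 4 shows that the identities $\varphi_{12}=1$ and $\varphi_{720}=1$ both fail in $\mathbb L$. Hence both fail in $C$, which contradicts Corollary 3 with $N_0=12$, $N_1=720$. So neither logic is single-chain complete.

A canonical model of L is an algebra generating $\mathbb L$ whose lattice reduct is a sublattice of $\langle[0,1],\le_{\mathbb R}\rangle$. It is therefore a chain generating $\mathbb L$. So canonical completeness implies single-chain completeness, and it fails for both logics. $\square$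

In terms of formulas with disjoint sets of variables $\bar x,\bar x'$: the formula $\varphi_{12}(\bar x)\vee\varphi_{720}(\bar x')$ takes only the value $1$ in every MTL-chain by Corollary 3, hence in every MTL-algebra by the subdirect representation by chains. So it is a theorem of MTL, while neither disjunct is a theorem even of IMTL.

## 9. How many chains are needed

The formulas $\varphi_{N_0},\varphi_{N_1},\varphi_{N_2},\dots$ are pairwise incompatible, so they count chains.

**Theorem 2.** *Let $\mathbb L\subseteq\mathbb{MTL}$ be a subvariety.*

1. *If $B_{N_0},\dots,B_{N_j}\in\mathbb L$, then every set of chains generating $\mathbb L$ has at least $j+1$ elements. If $B_{N_i}\in\mathbb L$ for all $i$ (e.g. if $\mathbb{IMTL}\subseteq\mathbb L$), then $\mathbb L$ is not generated by finitely many chains.*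
2. *For $\mathbb{MTL}$ and for $\mathbb{IMTL}$, the least cardinality of a generating set of chains is exactly $\aleph_0$, and it is attained by standard chains.*

*Proof.* (1) Each $\varphi_{N_i}$ with $i\le j$ is refuted in $B_{N_i}\in\mathbb L$, hence in some chain of the generating set. By Corollary 3 each chain refutes at most one of these $j+1$ formulas, so at least $j+1$ chains are needed. If all $B_{N_i}$ are in $\mathbb L$, this holds for every $j$.

(2) By (1) a generating set of chains is infinite. For the upper bound use standard completeness: each non-theorem is refuted in some standard algebra of the variety, and there are only countably many formulas. Choose one standard algebra for each non-theorem. The resulting countable set lies in the variety and refutes every non-theorem. An identity $\alpha=\beta$ holds in an algebra iff the formula $(\alpha\to\beta)\wedge(\beta\to\alpha)$ always takes the value $1$ there, so the set satisfies only the identities of the variety and generates it. $\square$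

**Corollary 5.** *For $m\ge720$, neither $\{\mathcal A\in\mathbb{MTL}:\mathcal A\models x^m=x^{m+1}\}$ nor $\{\mathcal A\in\mathbb{IMTL}:\mathcal A\models x^m=x^{m+1}\}$ is generated by a single chain. If $m\ge12\cdot60^j$, at least $j+1$ chains are needed.*

*Proof.* In $B_N$ every $x\ne1$ has $N$-th power $0$. So if $m\ge N_i$, then $x^m=0=x^{m+1}$ in $B_{N_i}$ for $x\ne1$, and the identity is trivial for $x=1$. Hence $m\ge N_j$ implies that $B_{N_0},\dots,B_{N_j}$ lie in both subvarieties. Apply Theorem 2(1); the first statement is the case $j=1$. $\square$

## 10. Single-chain completeness as a disjunction property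

The criterion we used, two formulas with disjoint variables that no chain refutes together, is not just a convenient obstruction. It is the only one.

**Proposition 6.** *A consistent schematic extension L of MTL is single-chain complete iff, for all $\varphi,\psi$ with no common variables, $\vdash_{\rm L}\varphi\vee\psi$ implies $\vdash_{\rm L}\varphi$ or $\vdash_{\rm L}\psi$.*

*Proof.* ($\Rightarrow$) Let the chain $C$ generate $\mathbb L$, and suppose that neither $\varphi$ nor $\psi$ is a theorem. Then both are refuted in $C$. As they share no variables, the two valuations combine into one at which both are $<1$. In a chain the join of two elements $<1$ is $<1$, so $\varphi\vee\psi$ is refuted and is not a theorem.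

($\Leftarrow$) The aim is to refute all non-theorems at once in one chain. List all non-theorems, each with its variables renamed so that the variables are pairwise disjoint: $\chi_0,\chi_1,\dots$. Injective renaming keeps a formula a non-theorem. By induction on $k$ and the assumed property, $\chi_0\vee\dots\vee\chi_k$ is not a theorem, so it is refuted in some algebra of $\mathbb L$. That algebra is a subdirect product of L-chains (the result of Esteva–Godo recalled in Section 1), so the disjunction is refuted in some L-chain, and there $\chi_0,\dots,\chi_k$ are all $<1$ at one valuation.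

Consider the first-order theory of L-chains (the identities of $\mathbb L$ and the linearity of the order) together with the sentences $\chi_i(\bar c_i)\ne1$, $i\in\omega$, where the tuples $\bar c_i$ consist of new, pairwise distinct constants. We have just seen that every finite subset has a model. By the compactness theorem the whole set has a model. This is an L-chain $C$ that refutes every $\chi_i$, hence every non-theorem of L. An identity $\alpha=\beta$ valid in $C$ makes $(\alpha\to\beta)\wedge(\beta\to\alpha)$ not refuted in $C$, hence a theorem, so the identity holds in $\mathbb L$. Therefore $C$ generates $\mathbb L$. $\square$
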